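\title{Existence and uniqueness of global viscosity solutions for the Hamilton--Jacobi equation of peakon dynamics}

\begin{abstract}
We study the equation $u_t+\frac12E(x)\nabla u\cdot\nabla u=0$ on $\mathbb R^N\times(0,T)$, where $E_{ij}(x)=e^{-|x_i-x_j|}$. The Hamiltonian is that of the $N$-peakon dynamics of the Camassa--Holm equation, and it degenerates on the collision hyperplanes $x_i=x_j$. We prove that for every $N\ge2$, every $T>0$ and every bounded continuous initial value there is exactly one bounded continuous viscosity solution. It is the value function of the associated variational problem and is given by a Hopf--Lax formula for a metric that is $\frac12$-H\"older continuous. Uniqueness requires no H\"older regularity: supersolutions are compared with Lipschitz solutions of regularized problems, and continuous subsolutions are controlled along paths that are first folded into, and then pushed inside, the regions where no two coordinates coincide. The solution is $\frac12$-H\"older continuous in space for positive times, this exponent is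 sharp, and uniqueness fails among discontinuous solutions.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $N\ge2$ and $T>0$, and let $g:\mathbb R^N\to\mathbb R$ be bounded and continuous. We consider the initial value problem
\begin{equation}\label{eq:HJ}
\begin{cases}
u_t(x,t)+H(x,\nabla u(x,t))=0, & x\in\mathbb R^N,\ t\in(0,T),\\
u(x,0)=g(x), & x\in\mathbb R^N,
\end{cases}
\end{equation}
where $\nabla$ is the gradient in $x$, $p\cdot q$ is the Euclidean inner product, and
\[
H(x,p)=\tfrac12E(x)p\cdot p,\qquad E_{ij}(x)=e^{-|x_i-x_j|},\quad i,j=1,\dots,N.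
\]
This $H$ is the Hamiltonian of the $N$-peakon dynamics of the Camassa--Holm equation. If $x_j$ and $p_j$ are read as the positions and amplitudes in the profile $y\mapsto\sum_jp_je^{-|y-x_j|}$, then the Hamilton equation $\dot x=E(x)p$ says that each peak moves with velocity equal to the height of the profile at that peak.

We call the hyperplanes $\{x_i=x_j\}$, $i\ne j$, the \emph{walls}, and the $N!$ components of their complement, one for each strict ordering of the coordinates, the \emph{chambers}. The matrix $E(x)$ is positive semi-definite everywhere and positive definite in the chambers. On the wall $x_i=x_j$ two rows coincide and $E(x)(e_i-e_j)=0$. Since $|E_{ij}(x)-E_{ij}(y)|\le|x_i-y_i|+|x_j-y_j|\le\sqrt2\,|x-y|$ for $i\neq j$, the map $E$ is Lipschitz in operator norm; throughout, $c$ denotes a Lipschitz constant, so that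
\begin{equation}\label{eq:HLip}
|H(x,p)-H(y,p)|\le\tfrac c2\,|x-y|\,|p|^2 .
\end{equation}

\begin{definition}\label{def:visc}
An upper semicontinuous function $u:\mathbb R^N\times[0,T)\to\mathbb R$ is a \emph{viscosity subsolution} if
\[
\varphi_t(x_0,t_0)+H(x_0,\nabla\varphi(x_0,t_0))\le0
\]
whenever $\varphi\in C^1(\mathbb R^N\times(0,T))$, $t_0\in(0,T)$ and $u-\varphi$ has a local maximum at $(x_0,t_0)$. A lower semicontinuous function $w:\mathbb R^N\times[0,T)\to\mathbb R$ is a \emph{viscosity supersolution} if the reverse inequality holds whenever $w-\varphi$ has a local minimum at $(x_0,t_0)$. A \emph{viscosity solution of \eqref{eq:HJ}} is a bounded continuous function $u$ on $\mathbb R^N\times[0,T)$ with $u(\cdot,0)=g$ that is both a subsolution and a supersolution.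
\end{definition}

A test function need only be $C^1$ near $(x_0,t_0)$: multiplying it by a smooth cutoff equal to $1$ near that point gives an admissible $\varphi$ with the same germ. When $u-\varphi$ has a local maximum (minimum) at a point, we say that $\varphi$ touches $u$ from above (below) there.

The question, posed in \cite{CSS}, is whether \eqref{eq:HJ} has a unique global solution: \emph{is it true that for every $N\ge2$, every $T>0$ and every bounded continuous $g$ there is exactly one viscosity solution of \eqref{eq:HJ}?}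

\subsection{Why the answer is not evident}\label{sub:why}

For $N=1$ we would have $E\equiv1$, and $u_t+\frac12u_x^2=0$ is solved by the Hopf--Lax formula $u(x,t)=\min_z\{g(z)+|x-z|^2/(2t)\}$. For $N\ge2$ one expects the same formula with $|x-z|$ replaced by the distance for the Riemannian metric $E(x)^{-1}$. This metric blows up on the walls, so existence turns on whether the distance between different chambers is finite and continuous.

Uniqueness is usually proved by doubling variables. To compare a subsolution $u$ with a supersolution $w$, one maximizes $u(x,t)-w(y,s)-(|x-y|^2+|t-s|^2)/(2\varepsilon)$, up to localizing terms. Both functions are then tested with the same $p=(x-y)/\varepsilon$, and one needs $H(y,p)-H(x,p)\to0$ as $\varepsilon\to0$. By \eqref{eq:HLip} this error is at most $\frac c2|x-y|^3/\varepsilon^2$. If $u$ is $\alpha$-H\"older in $x$ with constant $K$, replacing $x$ by $y$ in the maximized function gives $|x-y|^2/(2\varepsilon)\le K|x-y|^\alpha$, so the error is $O(\varepsilon^{3/(2-\alpha)-2})$. This bound tends to $0$ exactly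 when $\alpha>\frac12$.

The known facts that accompany the question sit on both sides of this threshold. The value function of an associated optimal control problem is a viscosity solution on all of $(0,T)$, but its continuity has been established only for $N=2$. A comparison principle holds in every dimension for bounded sub- and supersolutions that are $\alpha$-H\"older in $x$ on every set $\mathbb R^N\times(0,T_1)$, $0<T_1<T$, for some $\alpha>\frac12$. For Lipschitz $g$ the solution is Lipschitz and unique on a short time interval. On the other hand, $\sqrt{E(x)}$ is only $\frac12$-H\"older, solutions are not in general expected to be better than $\frac12$-H\"older, and for a related one-dimensional equation with a degenerate coefficient a solution with Lipschitz data becomes exactly $\frac12$-H\"older at some positive time. None of these facts is used below.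

There is also a concrete reason to suspect non-uniqueness. On a wall the Hamiltonian does not depend on the derivative normal to the wall, so the equation seems unable to relate the values of $u$ on the wall to the values nearby. We shall see that this does destroy uniqueness among discontinuous functions, and that continuity is enough to restore it.

\subsection{Results}

Let $L$ be the Legendre transform of $H$,
\[
L(x,v)=\sup_{p\in\mathbb R^N}\{p\cdot v-H(x,p)\}\in[0,\infty].
\]
In the chambers $L(x,v)=\frac12E(x)^{-1}v\cdot v$. Write $AC$ for absolutely continuous, and call $\int_a^bL(X,X')\,dt$ the \emph{action} of a path $X\in AC([a,b];\mathbb R^N)$. Define $D(x,y)\in[0,\infty]$ by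
\[
\tfrac12D(x,y)^2=\inf\Big\{\int_0^1L(X,X')\,dt:\ X\in AC([0,1];\mathbb R^N),\ X(0)=x,\ X(1)=y\Big\},
\]
and define the \emph{value function} by $V(x,0)=g(x)$ and, for $t>0$,
\begin{equation}\label{eq:V}
V(x,t)=\inf\Big\{g(X(0))+\int_0^tL(X,X')\,ds:\ X\in AC([0,t];\mathbb R^N),\ X(t)=x\Big\}.
\end{equation}
The answer to the question is yes.

\begin{theorem}\label{thm:main}
Let $N\ge2$, $T>0$, and let $g$ be bounded and continuous. Then $V$ is a viscosity solution of \eqref{eq:HJ}, and it is the only one.
\end{theorem}

For the last part of the next theorem, recall that a bounded function $u$ is a \emph{discontinuous (Ishii) viscosity solution} if its upper semicontinuous envelope $u^*(z)=\limsup_{z'\to z}u(z')$ is a subsolution and its lower semicontinuous envelope $u_*(z)=\liminf_{z'\to z}u(z')$ is a supersolution; the value $z'=z$ is allowed in both limits.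

\begin{theorem}\label{thm:more}
Let $N\ge2$, $T>0$, let $g$ be bounded and continuous, and let $\operatorname{osc}g=\sup g-\inf g$.
\begin{enumerate}
\item[(i)] \emph{Hopf--Lax formula.} $D$ is a metric with
\[
N^{-1/2}|x-y|\le D(x,y)\le|x-y|+2N^2|x-y|^{1/2},
\]
and $V(x,t)=\min_z\{g(z)+D(x,z)^2/(2t)\}$ for $t>0$.
\item[(ii)] \emph{Comparison.} If $u$ is a continuous viscosity subsolution with $u(\cdot,0)\le g$ (no growth condition is imposed on $u$), and $w$ is a real-valued lower semicontinuous viscosity supersolution, bounded below, with $w(\cdot,0)\ge g$, then $u\le V\le w$ on $\mathbb R^N\times[0,T)$.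
\item[(iii)] \emph{Regularity.} For $t>0$, $|V(x,t)-V(y,t)|\le\sqrt{2\operatorname{osc}g/t}\;D(x,y)$, so $V(\cdot,t)$ is $\frac12$-H\"older. For $0<s<t$, $0\le V(x,s)-V(x,t)\le\operatorname{osc}g\,(t-s)/s$. If $g$ is $k$-Lipschitz, then $|V(x,t)-V(y,t)|\le2k\sqrt N\,D(x,y)$ for all $t$.
\item[(iv)] \emph{The exponent $\frac12$ is sharp.} For every $N\ge2$ and $T>0$ there are a bounded Lipschitz $g$ and a $t_0<T$ such that for all $t\in(t_0,T)$ the function $V(\cdot,t)$ is not $\alpha$-H\"older for any $\alpha>\frac12$.
\item[(v)] \emph{Continuity cannot be dropped.} For $N=2$ and $T>2$ there are a bounded Lipschitz $g$ and a bounded upper semicontinuous subsolution with initial value $g$ that exceeds $V$ somewhere. It is a discontinuous (Ishii) viscosity solution different from $V$.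
\end{enumerate}
\end{theorem}

By (iv), the solution can fall exactly on the threshold found in Section~\ref{sub:why}, so uniqueness cannot be obtained from a comparison principle for $\alpha$-H\"older functions with $\alpha>\frac12$.

\subsection{The method}

We never compare $u$ with $w$ directly. Each is compared with $V$, and the two arguments are different.

For a supersolution $w$ the degeneracy is harmless. Replacing $E$ by $E+\frac1nI$ increases the Hamiltonian, so $w$ remains a supersolution. The regularized problem has a Lipschitz value function, doubling of variables needs regularity of only one of the two functions, and the regularized value functions do not fall below $V$ in the limit (Section~\ref{sec:super}).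

For a subsolution $u$ the same device would require a \emph{smaller} nondegenerate Hamiltonian, and none exists, because $H(x,e_i-e_j)=0$ on the wall $x_i=x_j$. We prove instead that $u$ increases along any path by at most the action of the path (Section~\ref{sec:sub}). Inside a chamber this follows from the nondegeneracy of $E$. A general path is reduced to that case by two operations that almost preserve the action; Section~\ref{sec:two} shows them for $N=2$. They rest on an explicit formula for $L$, which also gives the continuity of $D$ (Section~\ref{sec:L}) and with it existence (Section~\ref{sec:exist}). Section~\ref{sec:reg} proves parts (iii)--(v) of Theorem~\ref{thm:more}.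

\section{Two peakons}\label{sec:two}

Let $N=2$, $m=x_1+x_2$ and $r=x_2-x_1$. The only wall is $r=0$, and
\[
H(x,p)=\tfrac14\big(1+e^{-|r|}\big)(p_1+p_2)^2+\tfrac14\big(1-e^{-|r|}\big)(p_2-p_1)^2 .
\]
For a velocity $v$ write $\dot m=v_1+v_2$, $\dot r=v_2-v_1$. Since $p\cdot v=\frac12(p_1+p_2)\dot m+\frac12(p_2-p_1)\dot r$, the Legendre transform splits into two scalar ones:
\begin{equation}\label{eq:L2}
L(x,v)=\frac{\dot m^2}{4(1+e^{-|r|})}+\frac{\dot r^2}{4(1-e^{-|r|})},
\end{equation}
where for $r=0$ the second term is $0$ if $\dot r=0$ and $\infty$ if $\dot r\ne0$.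

\subsection{Crossing the wall}

A transversal crossing, $r(t)=t$, has infinite action because $1-e^{-|t|}\le|t|$. A tangential crossing has finite action. Let
\begin{equation}\label{eq:rho}
\rho(\eta)=2\operatorname{sgn}(\eta)\log\cosh\frac{\eta}{\sqrt2},\qquad\zeta=\rho^{-1}.
\end{equation}
The function $\rho$ is an odd, increasing, $C^1$ bijection of $\mathbb R$ with $\rho'(\eta)=\sqrt2\,|\tanh(\eta/\sqrt2)|$, and $e^{-|\rho(\eta)|}=1/\cosh^2(\eta/\sqrt2)$ gives
\begin{equation}\label{eq:rhoODE}
(\rho')^2=2\big(1-e^{-|\rho|}\big).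
\end{equation}
Hence the path $m=0$, $r=\rho(t)$ has $L=\frac12$ for $t\ne0$: it crosses the wall at unit speed in the metric $E^{-1}$. Near the wall $|\rho(\eta)|\sim\eta^2/2$, so covering a Euclidean distance of order $|r|$ from the wall takes time about $\sqrt{2|r|}$ along this path; this is the origin of the exponent $\frac12$. For later use we note
\begin{equation}\label{eq:zeta}
|\zeta(r)|\ge\sqrt{2|r|}\quad(r\in\mathbb R),\qquad\zeta(1)<2 .
\end{equation}
The first inequality is $|\rho(\eta)|\le\eta^2/2$, which follows from $\log\cosh y\le y^2/2$. The second is $\rho(2)>1$, which follows from $\cosh\sqrt2\ge2>e^{1/2}$.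

So optimal paths can carry information through the wall. The equation at the wall does not show this: there $H=\frac12(p_1+p_2)^2$. The tension is visible for functions $u=U(x_2-x_1,t)$, for which \eqref{eq:HJ} reads $U_t+(1-e^{-|r|})U_r^2=0$. By \eqref{eq:rhoODE} the substitution $U(\rho(\eta),t)=W(\eta,t)$ turns this, away from $\eta=0$, into the nondegenerate equation $W_t+\frac12W_\eta^2=0$. The substitution produces solutions (Lemma~\ref{lem:reduce}) but does not prove uniqueness. A test function $\varphi(r,t)$ becomes $\varphi(\rho(\eta),t)$, whose $\eta$-derivative vanishes at $\eta=0$; at the wall, Definition~\ref{def:visc} tests $W$ only with functions of slope zero.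

\subsection{Pushing and folding}

Let $u$ be continuous, and suppose that
\begin{equation}\label{eq:SO2}
u(X(b),b)\le u(X(a),a)+\int_a^bL(X,X')\,dt
\end{equation}
is known for every path contained in one of the open half-planes $\{r>0\}$, $\{r<0\}$; for subsolutions this is Lemma~\ref{lem:open} below. We claim that \eqref{eq:SO2} then holds for every path of finite action.

\emph{Pushing.} Let $r(t)\ge0$ on $[a,b]$, and let $X^\varepsilon=X+\varepsilon e_2$. This path has the same velocity as $X$, and $r$ is replaced by $r+\varepsilon>0$. The singular term in \eqref{eq:L2} does not increase, since $1-e^{-r}$ increases with $r$. The regular term grows by a factor at most $e^\varepsilon$, since $1+e^{-r}\le e^{\varepsilon}(1+e^{-r-\varepsilon})$. So \eqref{eq:SO2} for $X^\varepsilon$ gives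
\[
u(X(b)+\varepsilon e_2,b)\le u(X(a)+\varepsilon e_2,a)+e^\varepsilon\int_a^bL(X,X')\,dt,
\]
and continuity of $u$ allows $\varepsilon\to0$. The case $r\le0$ is the same with $e_1$ in place of $e_2$.

\emph{Folding.} A path may meet the wall on a complicated closed set of times, so it need not split into finitely many pieces on which $r$ has one sign. Let $s\le s'$ be the first and the last zero of $r$. On $[a,s]$ and on $[s',b]$ the function $r$ has one sign. On $[s,s']$ keep $m$ and replace $r$ by $|r|$. The new path has the same endpoints, stays in $\{r\ge0\}$, and has the same action, because \eqref{eq:L2} depends on $|r|$ and $\dot r^2$ only and $(|r|')^2=\dot r^2$ almost everywhere. Adding the three inequalities gives \eqref{eq:SO2}; see Figure~\ref{fig:fold}.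

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=1.5]
\draw[->] (0,0) -- (6.1,0) node[right] {$t$};
\draw[->] (0,-1.0) -- (0,1.3) node[above] {$r$};
\draw[thick,dashed] plot[domain=1:3,samples=50] (\x,{-0.8*cos(90*\x)*cos(90*\x)});
\draw[thick] plot[domain=0:5,samples=120] (\x,{0.8*cos(90*\x)*cos(90*\x)});
\draw[thick] plot[domain=5:5.7,samples=20] (\x,{-0.8*cos(90*\x)*cos(90*\x)});
\draw[thick,dotted] plot[domain=0:5,samples=120] (\x,{0.8*cos(90*\x)*cos(90*\x)+0.2});
\draw[thick,dotted] plot[domain=5:5.7,samples=20] (\x,{-0.8*cos(90*\x)*cos(90*\x)-0.2});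
\fill (1,0) circle (0.8pt) node[below left] {$s$};
\fill (5,0) circle (0.8pt) node[below left] {$s'$};
\end{tikzpicture}
\caption{Folding and pushing for $N=2$, drawn for the gap $r(t)=X_2(t)-X_1(t)$ of a path that first meets the wall $r=0$ at time $s$ and last meets it at time $s'$. The excursion to $r<0$ between $s$ and $s'$ (dashed) is reflected, which preserves the action and gives the solid path. Each piece is then shifted by $\varepsilon$ away from the wall (dotted), which multiplies the action by at most $e^\varepsilon$.}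
\label{fig:fold}
\end{figure}

For general $N$, pushing requires a formula for $L$ that displays its dependence on the gaps between consecutive coordinates, and folding becomes sorting of the coordinates.

\section{The Lagrangian and the metric $D$}\label{sec:L}

Everything in this section and in Section~\ref{sec:exist} holds for $N\ge1$; the case $N=1$ is used once, in Lemma~\ref{lem:reduce}.

\subsection{The Gram structure of $E$}

On $H^1(\mathbb R)$ use the inner product $\langle f,h\rangle=\frac12\int(fh+f'h')\,dy$, and let $k_a(y)=e^{-|y-a|}$. On each of the half-lines bounded by $a$ we have $k_a''=k_a$, and integration by parts gives $\int(k_af+k_a'f')=f(a)$ on each of them. Thus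
\begin{equation}\label{eq:RK}
\langle k_a,f\rangle=f(a)\qquad(f\in H^1(\mathbb R)).
\end{equation}
In particular $E_{ij}(x)=\langle k_{x_i},k_{x_j}\rangle$, and the profile $P=\sum_ip_ik_{x_i}$ satisfies $E(x)p\cdot p=\|P\|^2$. So $E(x)\ge0$. If the $x_i$ are distinct and $\|P\|=0$, choose $f\in H^1$ with $f(x_i)=p_i$; then $|p|^2=\langle P,f\rangle=0$. Hence $E(x)$ is positive definite in the chambers, and by continuity $E\ge\lambda I$ with $\lambda>0$ on each compact subset of a chamber.

We say that \emph{$v$ respects $x$} if $x_i=x_j$ implies $v_i=v_j$.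

\begin{lemma}\label{lem:elem}
For all $x,v,p\in\mathbb R^N$:
\begin{enumerate}
\item[(a)] $p\cdot v\le H(x,p)+L(x,v)$, and $L(x,E(x)p)=H(x,p)$;
\item[(b)] $L$ is lower semicontinuous, $L(x,0)=0$, and $L(x,\lambda v)=\lambda^2L(x,v)$ for $\lambda\ne0$;
\item[(c)] $0\le E(x)\le NI$ and $L(x,v)\ge|v|^2/(2N)$;
\item[(d)] $L(Qx,Qv)=L(x,v)$ for every permutation matrix $Q$;
\item[(e)] if $v$ does not respect $x$, then $L(x,v)=\infty$; every $v=E(x)p$ respects $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inequality is the definition of $L$. For $v=E(x)p$ and any $q$ we have $q\cdot v-H(x,q)=H(x,p)-H(x,q-p)\le H(x,p)$, with equality at $q=p$.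
(b) $L$ is a supremum of continuous functions; $L(x,0)=\sup_p(-H(x,p))=0$; for the scaling, substitute $\lambda p$ for $p$ in the supremum.
(c) The eigenvalues of $E(x)$ are nonnegative with sum $\operatorname{tr}E(x)=N$. Taking $p=v/N$ gives $L(x,v)\ge|v|^2/N-|v|^2/(2N)$.
(d) $E(Qx)=QE(x)Q^T$, so $H(Qx,Qp)=H(x,p)$, and $Qp\cdot Qv=p\cdot v$.
(e) If $x_i=x_j$ and $v_i\ne v_j$, take $p=\lambda(e_i-e_j)$: then $H(x,p)=0$ and $p\cdot v=\lambda(v_i-v_j)$ is unbounded in $\lambda$. If $x_i=x_j$, rows $i$ and $j$ of $E(x)$ are equal, so $(E(x)p)_i=(E(x)p)_j$.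
\end{proof}

By (b), $L$ is a Borel function, so the action of an AC path is well defined in $[0,\infty]$. By (e), along a path of finite action $X'(t)$ respects $X(t)$ for almost every $t$.

\subsection{The formula for $L$}

We need to know how $L(x,v)$ changes when the coordinates of $x$ are moved apart, uniformly up to the walls, where $E^{-1}$ does not exist. The Gram structure identifies $L(x,v)$ with the energy of the profile that has height $v_i$ at $x_i$, and this energy is a sum of contributions of the individual gaps.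

\begin{lemma}\label{lem:formula}
Let $x_1\le\dots\le x_N$, let $d_i=x_{i+1}-x_i$, and let $v$ respect $x$. Then
\begin{equation}\label{eq:Lformula}
L(x,v)=\frac14\Big[v_1^2+v_N^2+\sum_{i<N}\Big(\frac{(v_i-v_{i+1})^2}2\coth\frac{d_i}2+\frac{(v_i+v_{i+1})^2}2\tanh\frac{d_i}2\Big)\Big],
\end{equation}
where the $i$-th summand is $0$ if $d_i=0$.
\end{lemma}

\begin{proof}
Define $f(y)=v_1e^{y-x_1}$ for $y\le x_1$ and $f(y)=v_Ne^{x_N-y}$ for $y\ge x_N$. On a gap $[x_i,x_{i+1}]$ of length $d=d_i>0$, with $s\in[-\frac d2,\frac d2]$ the signed distance from the midpoint, define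
\[
f=\alpha\,\frac{\cosh s}{\cosh(d/2)}+\beta\,\frac{\sinh s}{\sinh(d/2)},\qquad\alpha=\frac{v_i+v_{i+1}}2,\quad\beta=\frac{v_{i+1}-v_i}2 .
\]
Because $v$ respects $x$, these pieces fit together to a continuous $f\in H^1(\mathbb R)$ with $f(x_i)=v_i$ for all $i$ and $f''=f$ off $\{x_1,\dots,x_N\}$.

First, $f$ is a profile. Let $y_1<\dots<y_M$ be the distinct values among the $x_i$, and let $J_j=f'(y_j-)-f'(y_j+)$. On each interval $I$ between the $y_j$, and on the two half-lines, $\int_I(fh+f'h')=[f'h]_{\partial I}$ for $h\in H^1$. Summing and using \eqref{eq:RK}, we get $\langle f,h\rangle=\frac12\sum_jJ_jh(y_j)=\langle\frac12\sum_jJ_jk_{y_j},h\rangle$ for all $h$, so $f=\frac12\sum_jJ_jk_{y_j}$.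

Next, for any $p$ and $P=\sum_ip_ik_{x_i}$, \eqref{eq:RK} gives $p\cdot v=\sum_ip_if(x_i)=\langle P,f\rangle$, so
\[
p\cdot v-H(x,p)=\langle P,f\rangle-\tfrac12\|P\|^2=\tfrac12\|f\|^2-\tfrac12\|P-f\|^2 .
\]
Since $P=f$ is possible, $L(x,v)=\frac12\|f\|^2=\frac14\int(f^2+f'^2)$.

Finally, compute $\int(f^2+f'^2)=[ff']$ interval by interval. The half-lines contribute $v_1^2$ and $v_N^2$. On a gap, the cross terms between the even and the odd part of $f$ are odd functions of $s$ and integrate to $0$. The even part contributes $2\alpha^2\tanh\frac d2$ and the odd part $2\beta^2\coth\frac d2$, which are the two terms in \eqref{eq:Lformula}.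
\end{proof}

For $N=2$, \eqref{eq:Lformula} reduces to \eqref{eq:L2} through $1+\tanh\frac d2=2/(1+e^{-d})$ and $1+\coth\frac d2=2/(1-e^{-d})$. The singular terms are those with $\coth$, and they decrease when a gap widens. This gives the pushing estimate.

\begin{lemma}\label{lem:push}
Let $x_1\le\dots\le x_N$, let $v$ respect $x$, let $\varepsilon>0$ and $e=(1,2,\dots,N)$. Then $L(x+\varepsilon e,v)\le(1+\frac{N\varepsilon}2)L(x,v)$.
\end{lemma}

\begin{proof}
The gaps of $x+\varepsilon e$ are $d_i+\varepsilon>0$. If $d_i>0$, the $\coth$ term does not increase; if $d_i=0$, then $v_i=v_{i+1}$ and the new $\coth$ term is $0$. Since $\tanh'\le1$, we have $\tanh\frac{d_i+\varepsilon}2\le\tanh\frac{d_i}2+\frac\varepsilon2$. Therefore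
\[
L(x+\varepsilon e,v)-L(x,v)\le\frac\varepsilon{16}\sum_{i<N}(v_i+v_{i+1})^2\le\frac\varepsilon8\sum_{i<N}(v_i^2+v_{i+1}^2)\le\frac\varepsilon4|v|^2\le\frac{N\varepsilon}2L(x,v)
\]
by Lemma~\ref{lem:elem}(c).
\end{proof}

\begin{lemma}\label{lem:lines}
\begin{enumerate}
\item[(a)] If $v$ respects $x$, then $L(x,v)\le\frac12|v|^2+\frac14\sum_{i<j,\ x_i\ne x_j}\frac{(v_i-v_j)^2}{|x_i-x_j|}$.
\item[(b)] Let $X(s)=x+sv$, and let $I$ be an interval such that $X_i(s)\ne X_j(s)$ for all $s\in I$ and all pairs with $v_i\ne v_j$. Then $s\mapsto L(X(s),v)$ is finite and continuous on $I$. If $v$ respects $x$, every small interval around $s=0$ has this property.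
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides are invariant under simultaneous permutation of $x$ and $v$, so let $x$ be sorted. In \eqref{eq:Lformula} use $\tanh\le1$ and $\coth\frac d2=1+\frac2{e^d-1}\le1+\frac2d$. A summand with $d_i>0$ is then at most $v_i^2+v_{i+1}^2+(v_i-v_{i+1})^2/d_i$, and $v_1^2+v_N^2+\sum_{i<N}(v_i^2+v_{i+1}^2)=2|v|^2$.

(b) For a pair with $v_i=v_j$ the difference $X_i-X_j$ is constant; for the other pairs it does not vanish on $I$. So $v$ respects $X(s)$, every difference has constant sign on $I$, and one permutation sorts $X(s)$ for all $s\in I$. Each gap is identically $0$ or positive and continuous on $I$, and \eqref{eq:Lformula} with Lemma~\ref{lem:elem}(d) gives the claim. If $v$ respects $x$, then $v_i\ne v_j$ implies $x_i\ne x_j$, which persists for small $s$.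
\end{proof}

\subsection{The metric}

For $\tau>0$ let $A_\tau(x,y)$ be the infimum of the action over AC paths on an interval of length $\tau$ from $x$ to $y$; thus $D^2=2A_1$.

\begin{proposition}\label{prop:metric}
$D$ is a metric, $A_\tau=D^2/(2\tau)$, and $N^{-1/2}|x-y|\le D(x,y)\le|x-y|+2N^2|x-y|^{1/2}$. In particular $D$ is continuous on $\mathbb R^N\times\mathbb R^N$.
\end{proposition}

\begin{proof}
If $X$ is a path on $[0,1]$, then $Y(t)=X(t/\tau)$ on $[0,\tau]$ has action $\tau^{-1}\int_0^1L(X,X')$ by Lemma~\ref{lem:elem}(b); hence $A_\tau=A_1/\tau$. Reversing time and using $L(x,-v)=L(x,v)$ gives symmetry. Constant paths give $D(x,x)=0$. By Lemma~\ref{lem:elem}(c) and the Cauchy--Schwarz inequality, $\int_0^1L\ge\frac1{2N}\int_0^1|X'|^2\ge\frac1{2N}|x-y|^2$, which is the lower bound.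

\emph{Upper bound.} The straight segment from $x$ to $y$ crosses walls transversally and may have infinite action, since $L$ behaves like the inverse of the distance to the wall. But $\sqrt L$ is integrable, so the segment has finite \emph{length}, and we traverse it at constant speed in the metric. Let $v=y-x\ne0$ and $X(s)=x+sv$, $s\in[0,1]$. Each pair with $v_i\ne v_j$ coincides for at most one $s$. Off this finite set $F$ of parameters, $\lambda(s)=\sqrt{2L(X(s),v)}$ is finite and continuous by Lemma~\ref{lem:lines}(b), and Lemma~\ref{lem:lines}(a) gives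
\[
\lambda(s)\le|v|+\sum_{i<j,\ v_i\ne v_j}\frac{|v_i-v_j|}{\sqrt{2|X_i(s)-X_j(s)|}} .
\]
In the term $(i,j)$ substitute $r=X_i(s)-X_j(s)$, which runs over an interval of length $\delta=|v_i-v_j|$. The integral of $(2|r|)^{-1/2}$ over an interval of length $\delta$ is largest for $[-\frac\delta2,\frac\delta2]$, where it equals $2\sqrt\delta$. There are fewer than $N^2/2$ pairs and $|v_i-v_j|^{1/2}\le2|v|^{1/2}$, so
\[
\ell:=\int_0^1\lambda(s)\,ds\le|v|+2\sum_{i<j}|v_i-v_j|^{1/2}\le|v|+2N^2|v|^{1/2}.
\]
The function $\Lambda(s)=\int_0^s\lambda$ is continuous on $[0,1]$ and $C^1$ off $F$, with $\lambda\ge|v|/\sqrt N$; so $\Lambda^{-1}:[0,\ell]\to[0,1]$ is Lipschitz. The path $Y(\tau)=X(\Lambda^{-1}(\ell\tau))$, $\tau\in[0,1]$, is Lipschitz, joins $x$ to $y$, and except at finitely many $\tau$ satisfies $Y'=\ell v/\lambda(s)$ with $s=\Lambda^{-1}(\ell\tau)$, so that $L(Y,Y')=\ell^2/2$. Hence $D(x,y)\le\ell$.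

\emph{Triangle inequality.} Concatenating paths on $[0,\theta]$ and $[\theta,1]$ gives
\[
D(x,z)^2\le\frac{D(x,y)^2}\theta+\frac{D(y,z)^2}{1-\theta},\qquad0<\theta<1 .
\]
If $x\ne y\ne z$, the choice $\theta=D(x,y)/(D(x,y)+D(y,z))$ makes the right side $(D(x,y)+D(y,z))^2$; otherwise there is nothing to prove. Continuity follows from $|D(x,y)-D(x',y')|\le D(x,x')+D(y,y')$ and the upper bound.
\end{proof}

\section{The value function is a solution}\label{sec:exist}

\begin{proposition}\label{prop:exist}
Let $g$ be bounded and continuous. Then $\inf g\le V(x,t)\le g(x)$; for $t>0$,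
\begin{equation}\label{eq:HL}
V(x,t)=\min_z\Big\{g(z)+\frac{D(x,z)^2}{2t}\Big\},
\end{equation}
and every minimizer satisfies $D(x,z)^2\le2t\operatorname{osc}g$. The function $V$ is a viscosity solution of \eqref{eq:HJ}.
\end{proposition}

\begin{proof}
Fixing the starting point $z=X(0)$ in \eqref{eq:V} and using $A_t=D^2/(2t)$ gives \eqref{eq:HL} with $\inf$ in place of $\min$. The choice $z=x$ gives $V(x,t)\le g(x)$, and $V\ge\inf g$ since $D^2\ge0$.

\emph{Continuity.} If $D(x,z)^2>2t\operatorname{osc}g$, then $g(z)+D(x,z)^2/(2t)>\sup g\ge g(x)$, so $z$ does worse than $x$. Only points with $D(x,z)^2\le2t\operatorname{osc}g$ matter, and they satisfy $|x-z|^2\le2Nt\operatorname{osc}g$; this is where the boundedness of $g$ enters. For $(x,t)$ in a compact set $K\subset\mathbb R^N\times(0,\infty)$ these $z$ lie in a fixed compact set $Z$, and $g(z)+D(x,z)^2/(2t)$ is uniformly continuous on $K\times Z$. So the infimum is attained and $V$ is continuous on $K$. If $(x,t)\to(x_0,0)$ with $t>0$, the minimizers $z$ tend to $x_0$, and $g(z)\le V(x,t)\le g(x)$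 gives $V(x,t)\to g(x_0)$.

\emph{Dynamic programming.} For $0\le s<t$ and every AC path $X$ on $[s,t]$,
\begin{equation}\label{eq:DP1}
V(X(t),t)\le V(X(s),s)+\int_s^tL(X,X'),
\end{equation}
as one sees by prefixing to $X$ a nearly optimal path on $[0,s]$ that ends at $X(s)$. Conversely, let $0<h<t_0$, $\epsilon>0$, and let $X$ be $\epsilon$-optimal in \eqref{eq:V} for $(x_0,t_0)$. Its restriction to $[0,t_0-h]$ is admissible for $V(X(t_0-h),t_0-h)$, so
\begin{equation}\label{eq:DP2}
V(x_0,t_0)\ge V(X(t_0-h),t_0-h)+\int_{t_0-h}^{t_0}L(X,X')-\epsilon,\qquad X(t_0)=x_0 .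
\end{equation}

\emph{Subsolution.} Let $V-\varphi$ have a local maximum at $(x_0,t_0)$, and let $q=\nabla\varphi(x_0,t_0)$. We cannot test with arbitrary velocities, because $L(\cdot,v)$ is discontinuous at the walls; one velocity suffices. Let $v=E(x_0)q$ and $X(s)=x_0+(s-t_0)v$. By Lemma~\ref{lem:elem}(e), $v$ respects $x_0$, so $s\mapsto L(X(s),v)$ is continuous near $t_0$ by Lemma~\ref{lem:lines}(b). For small $h>0$, the maximum property and \eqref{eq:DP1} give
\[
\varphi(x_0,t_0)-\varphi(X(t_0-h),t_0-h)\le V(x_0,t_0)-V(X(t_0-h),t_0-h)\le\int_{t_0-h}^{t_0}L(X,v)\,ds .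
\]
Dividing by $h$ and letting $h\to0$ yields $\varphi_t(x_0,t_0)+q\cdot v\le L(x_0,v)$. Here $q\cdot v=2H(x_0,q)$ and $L(x_0,v)=H(x_0,q)$ by Lemma~\ref{lem:elem}(a), so $\varphi_t+H(x_0,q)\le0$.

\emph{Supersolution.} Let $V-\varphi$ have a local minimum at $(x_0,t_0)$. For $0<h\le1$, $h<t_0$, take $X=X_h$ as in \eqref{eq:DP2} with $\epsilon=h^2$. Then $\int_{t_0-h}^{t_0}L\le\operatorname{osc}g+1$, so by Lemma~\ref{lem:elem}(c) and Cauchy--Schwarz $|X(s)-x_0|\le\sqrt{2Nh(\operatorname{osc}g+1)}$ on $[t_0-h,t_0]$. For small $h$ the path therefore stays where the minimum property holds, and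
\[
\int_{t_0-h}^{t_0}\big(\varphi_t+\nabla\varphi\cdot X'-L(X,X')\big)\,ds=\varphi(x_0,t_0)-\varphi(X(t_0-h),t_0-h)-\int_{t_0-h}^{t_0}L\ge-h^2 ,
\]
with $\varphi_t,\nabla\varphi$ evaluated at $(X(s),s)$. By Lemma~\ref{lem:elem}(a) the integrand is at most $\varphi_t+H(X,\nabla\varphi)$, a continuous function of $(X(s),s)$. Dividing by $h$ and letting $h\to0$ gives $\varphi_t+H(x_0,\nabla\varphi)\ge0$ at $(x_0,t_0)$.
\end{proof}

Propositions~\ref{prop:metric} and~\ref{prop:exist} prove Theorem~\ref{thm:more}(i) and the existence part of Theorem~\ref{thm:main}.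

\section{Continuous subsolutions lie below $V$}\label{sec:sub}

\begin{proposition}\label{prop:sub}
Let $u\in C(\mathbb R^N\times[0,T))$ be a viscosity subsolution. For $0\le a<b<T$ and every $X\in AC([a,b];\mathbb R^N)$ of finite action,
\begin{equation}\label{eq:SO}
u(X(b),b)\le u(X(a),a)+\int_a^bL(X,X')\,dt .
\end{equation}
Consequently, if $u(\cdot,0)\le g$, then $u\le V$.
\end{proposition}

For smooth $u$ this is one line: $\frac d{dt}u(X,t)=u_t+\nabla u\cdot X'\le u_t+H(X,\nabla u)+L(X,X')\le L(X,X')$. We justify this computation inside a chamber by regularizing $u$, then extend the inequality to closed chambers by pushing and to all paths by sorting.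

For a permutation $\sigma$ let $\bar C_\sigma=\{x:x_{\sigma(1)}\le\dots\le x_{\sigma(N)}\}$, let $C_\sigma$ be the chamber defined by the strict inequalities, and let $Q_\sigma$ be the permutation matrix with $(Q_\sigma y)_{\sigma(k)}=y_k$. Then $Q_\sigma$ maps sorted vectors into $\bar C_\sigma$ and strictly sorted vectors into $C_\sigma$. If $S$ is the increasing rearrangement of $x$, then
\begin{equation}\label{eq:chamber}
x\in\bar C_\sigma\iff x=Q_\sigma S .
\end{equation}

\subsection{Paths inside a chamber}

We first record that the subsolution inequality holds pointwise wherever the function is differentiable.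

\begin{lemma}\label{lem:touch}
If $f$ is continuous near $z_0\in\mathbb R^n$ and differentiable at $z_0$, there is a $C^1$ function $\varphi$ near $z_0$ that touches $f$ from above at $z_0$ and has the same derivative as $f$ at $z_0$.
\end{lemma}

\begin{proof}
After translating and subtracting an affine function, $z_0=0$ and $f(z)=o(|z|)$. The function $|f(z)|/|z|$, set to $0$ at $z=0$, is continuous near $0$, so $\omega(r)=\max_{|z|\le r}|f(z)|/|z|$ is continuous and nondecreasing with $\omega(0)=0$. Let $\Phi(r)=\int_r^{2r}\omega$ and $\varphi(z)=\Phi(|z|)$. Then $\Phi(r)\le r\omega(2r)=o(r)$ and $\Phi'(r)=2\omega(2r)-\omega(r)\to0$ as $r\to0$, so $\varphi$ is $C^1$ with derivative $0$ at $0$. Moreover $\varphi(z)\ge|z|\,\omega(|z|)\ge f(z)$ and $\varphi(0)=f(0)=0$.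
\end{proof}

\begin{lemma}\label{lem:open}
Inequality \eqref{eq:SO} holds if $X([a,b])\subset C_\sigma$ for some $\sigma$.
\end{lemma}

\begin{proof}
It suffices to treat $a>0$: for $a=0$, apply that case on $[\epsilon,b]$, bound $\int_\epsilon^bL\le\int_0^bL$, and let $\epsilon\to0$ using continuity of $u$. Choose a bounded open set $O$ with $X([a,b])\subset O\subset\bar O\subset C_\sigma$ and $\lambda>0$ with $E\ge\lambda I$ on $\bar O$. Choose $0<a'<a''<a<b<b''<b'<T$, let $\Omega=O\times(a'',b'')$ and $M=\max_{\bar O\times[a',b']}|u|$. Only values of $u$ on this compact set are used, which is why no growth condition is needed.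

In $O$ the subsolution inequality gives $\frac\lambda2|\nabla\varphi|^2\le-\varphi_t$. This bounds the spatial gradient only when the time derivative is bounded, and $u$ is merely continuous. We therefore regularize in time first, by a sup-convolution. As $H$ does not depend on $t$, this keeps the subsolution property exactly, whereas a sup-convolution in $x$ would bring back the error \eqref{eq:HLip} with uncontrolled $p$.

\emph{Sup-convolution in time.} For $\delta>0$ and $(x,t)\in\Omega$ let
\[
u^\delta(x,t)=\max_{s\in[a',b']}\Big\{u(x,s)-\frac{(t-s)^2}{2\delta}\Big\}.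
\]
This is a continuous function, being a maximum over a compact set of a jointly continuous one, and it is Lipschitz in $t$ with constant $C_\delta=(b'-a')/\delta$, because each competitor is. Comparing a maximizer $s$ with $t$ gives $(t-s)^2\le2\delta(u(x,s)-u(x,t))\le4M\delta$. For $2\sqrt{M\delta}<\min(a''-a',b'-b'')$ all maximizers are interior to $[a',b']$. Also $0\le u^\delta(x,t)-u(x,t)\le u(x,s)-u(x,t)$, so $u^\delta\to u$ uniformly on $\Omega$ by uniform continuity of $u$ on $\bar O\times[a',b']$.

\emph{Test functions for $u^\delta$.} Let $\varphi$ touch $u^\delta$ from above at $(x_0,t_0)\in\Omega$, and let $s_0$ be a maximizer for $(x_0,t_0)$. For $(x,s)$ near $(x_0,s_0)$ put $t=s+t_0-s_0$. Then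
\[
u(x,s)-\frac{(t_0-s_0)^2}{2\delta}-\varphi(x,t)\le(u^\delta-\varphi)(x,t)\le(u^\delta-\varphi)(x_0,t_0)=u(x_0,s_0)-\frac{(t_0-s_0)^2}{2\delta}-\varphi(x_0,t_0).
\]
So $(x,s)\mapsto\varphi(x,s+t_0-s_0)$ touches $u$ from above at $(x_0,s_0)$, and
\begin{equation}\label{eq:udelta}
\varphi_t(x_0,t_0)+H(x_0,\nabla\varphi(x_0,t_0))\le0 .
\end{equation}
For small $h$ of either sign, $\varphi(x_0,t_0+h)-\varphi(x_0,t_0)\ge u^\delta(x_0,t_0+h)-u^\delta(x_0,t_0)\ge-C_\delta|h|$, so $|\varphi_t(x_0,t_0)|\le C_\delta$, and \eqref{eq:udelta} gives $|\nabla\varphi|^2\le2C_\delta/\lambda$. Thus at the touching point the full gradient $(\nabla\varphi,\varphi_t)$ has norm at most $C=(C_\delta^2+2C_\delta/\lambda)^{1/2}$.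

\emph{$u^\delta$ is locally Lipschitz in $\Omega$.} Write $z=(x,t)$. Let $\bar B(z_0,R)\subset\Omega$ and $C_1>C$, and for $0\le r<\frac{3R}4$ let
\[
\theta(r)=C_1r+\frac{\max(0,r-R/2)^2}{3R/4-r}.
\]
Then $\theta$ is $C^1$, $\theta'\ge C_1$, $\theta(r)=C_1r$ for $r\le\frac R2$, and $\theta\to\infty$ at $\frac{3R}4$. For $y\in B(z_0,\frac R4)$ the function $z\mapsto u^\delta(z)-\theta(|z-y|)$ attains a maximum over $B(y,\frac{3R}4)\subset B(z_0,R)$. At a maximum point $z_1\ne y$ the function $\theta(|z-y|)$ would be $C^1$ and touch $u^\delta$ from above with gradient of norm at least $C_1>C$, which is impossible. So the maximum is at $y$, and $u^\delta(z)\le u^\delta(y)+C_1|z-y|$ for all $z,y\in B(z_0,\frac R4)$.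

\emph{Mollification.} By Rademacher's theorem a locally Lipschitz function is differentiable almost everywhere, and its pointwise derivative is its distributional derivative. By Lemma~\ref{lem:touch} and the bounds above, $u^\delta_t+H(x,\nabla u^\delta)\le0$ and $|\nabla u^\delta|\le C$ almost everywhere in $\Omega$. Let $\chi_\nu\ge0$ be smooth, supported in the ball of radius $\nu$ in $\mathbb R^{N+1}$, with $\int\chi_\nu=1$, and let $w_\nu=u^\delta*\chi_\nu$. For $\nu$ smaller than the distance from the compact graph $\Gamma=\{(X(t),t):a\le t\le b\}$ to $\partial\Omega$, the function $w_\nu$ is smooth near $\Gamma$ and its derivatives are the convolutions of the derivatives of $u^\delta$ with $\chi_\nu$. At $(x,t)\in\Gamma$, Jensen's inequality for the convex function $H(x,\cdot)$ and then \eqref{eq:HLip} give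
\begin{align*}
\partial_tw_\nu+H(x,\nabla w_\nu)&\le\int\chi_\nu(\xi,\tau)\big[u^\delta_t(x-\xi,t-\tau)+H\big(x,\nabla u^\delta(x-\xi,t-\tau)\big)\big]\,d\xi\,d\tau\\
&\le\int\chi_\nu(\xi,\tau)\big[u^\delta_t+H(x-\xi,\nabla u^\delta)\big](x-\xi,t-\tau)\,d\xi\,d\tau+\tfrac c2C^2\nu\le\tfrac c2C^2\nu .
\end{align*}
The function $t\mapsto w_\nu(X(t),t)$ is AC, and by Lemma~\ref{lem:elem}(a), for almost every $t$,
\[
\frac d{dt}w_\nu(X(t),t)=\partial_tw_\nu+\nabla w_\nu\cdot X'\le\partial_tw_\nu+H(X,\nabla w_\nu)+L(X,X')\le\tfrac c2C^2\nu+L(X,X').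
\]
Integrate over $[a,b]$, let $\nu\to0$ with $\delta$ fixed, and then let $\delta\to0$.
\end{proof}

\subsection{Paths in a closed chamber}

\begin{lemma}\label{lem:closed}
Inequality \eqref{eq:SO} holds if $X$ has finite action and $X([a,b])\subset\bar C_\sigma$ for some $\sigma$.
\end{lemma}

\begin{proof}
By \eqref{eq:chamber}, $S=Q_\sigma^TX$ is a sorted AC path, and $L(S,S')=L(X,X')$ by Lemma~\ref{lem:elem}(d). With $e=(1,\dots,N)$, the path $X^\varepsilon=X+\varepsilon Q_\sigma e=Q_\sigma(S+\varepsilon e)$ lies in $C_\sigma$. For almost every $t$ the value $L(S,S')$ is finite, so $S'$ respects $S$, and Lemma~\ref{lem:push} gives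
\[
L(X^\varepsilon,(X^\varepsilon)')=L(S+\varepsilon e,S')\le\big(1+\tfrac{N\varepsilon}2\big)L(X,X').
\]
Apply Lemma~\ref{lem:open} to $X^\varepsilon$ and let $\varepsilon\to0$; continuity of $u$ at $(X(a),a)$ and $(X(b),b)$ gives \eqref{eq:SO}.
\end{proof}

The last limit is the essential use of continuity: it is the only place where the values of $u$ on a wall are tied to its values in the chambers. It fails for the subsolution in Theorem~\ref{thm:more}(v).

\subsection{General paths}

\begin{lemma}\label{lem:sort}
Let $X\in AC([a,b];\mathbb R^N)$, and let $S(t)$ be the increasing rearrangement of $X(t)$. Then $S$ is AC, and for every permutation $\pi$ we have $L(Q_\pi S,Q_\pi S')=L(X,X')$ almost everywhere on $[a,b]$.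
\end{lemma}

\begin{proof}
The $k$-th smallest coordinate of $x$ is $\min_{|I|=k}\max_{i\in I}x_i$, a Lipschitz function of $x$; so $S$ is AC. By \eqref{eq:chamber} the closed sets $T_\sigma=\{t:X(t)=Q_\sigma S(t)\}$ cover $[a,b]$. Let $t\in T_\sigma$ be an accumulation point of $T_\sigma$ at which $X$ and $S$ are differentiable. The difference quotients of $X-Q_\sigma S$ vanish along a sequence in $T_\sigma$ tending to $t$, so $X'(t)=Q_\sigma S'(t)$. The isolated points of $T_\sigma$ form a countable set. Hence for almost every $t$ there is $\sigma$ with $X=Q_\sigma S$ and $X'=Q_\sigma S'$ at $t$, and Lemma~\ref{lem:elem}(d) gives $L(X,X')=L(S,S')=L(Q_\pi S,Q_\pi S')$.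
\end{proof}

The path $Q_\sigma S$ stays in $\bar C_\sigma$ and has the action of $X$, but it has the endpoints of $X$ only on intervals whose two endpoints are mapped into $\bar C_\sigma$. For $N=2$ any two points of the wall lie in a common closed chamber. For $N\ge3$ points of different walls need not, for instance $(0,0,1)$ and $(1,0,0)$, so we argue locally in time: near a given point, a path can only visit closed chambers that contain that point.

\begin{proof}[Proof of Proposition~\ref{prop:sub}]
Let $\Sigma(t)=\{\sigma:X(t)\in\bar C_\sigma\}\ne\emptyset$, and fix $t_0\in[a,b]$. If $\sigma\notin\Sigma(t_0)$, then $X(t)\notin\bar C_\sigma$ for $t$ near $t_0$, because $\bar C_\sigma$ is closed. There are finitely many $\sigma$, so there is $\delta(t_0)>0$ with $\Sigma(t)\subset\Sigma(t_0)$ for all $t\in[a,b]$ with $|t-t_0|<\delta(t_0)$.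

Let $s\ne t_0$ be such a time, let $J$ be the closed interval with endpoints $s$ and $t_0$, and pick $\sigma\in\Sigma(s)\subset\Sigma(t_0)$. On $J$ the path $Q_\sigma S$ stays in $\bar C_\sigma$, agrees with $X$ at $s$ and at $t_0$ by \eqref{eq:chamber}, and has the same action as $X$ by Lemma~\ref{lem:sort}. By Lemma~\ref{lem:closed}, \eqref{eq:SO} holds for $X$ on $J$.

Inequality \eqref{eq:SO} is additive over adjacent intervals. Let $B$ be the set of $t\in[a,b]$ such that it holds on $[a,t]$; then $a\in B$. Let $\tau=\sup B$. There is $s\in B$ with $\tau-\delta(\tau)<s\le\tau$, and the inequality holds on $[s,\tau]$, so $\tau\in B$. If $\tau<b$, it also holds on $[\tau,s']$ for $s'\in(\tau,b]$ with $s'<\tau+\delta(\tau)$, so $s'\in B$, contradicting the choice of $\tau$. Hence $b\in B$.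

If $u(\cdot,0)\le g$, take $a=0$, $b=t$, and the infimum over paths of finite action with $X(t)=x$.
\end{proof}

\section{Supersolutions lie above $V$}\label{sec:super}

\begin{proposition}\label{prop:super}
Let $w$ be a real-valued lower semicontinuous function on $\mathbb R^N\times[0,T)$, bounded below, that is a viscosity supersolution with $w(\cdot,0)\ge g$. Then $w\ge V$.
\end{proposition}

We cannot double variables with $V$ and $w$, since $V$ may be no better than $\frac12$-H\"older. We replace $V$ by Lipschitz functions $W_n$. Both the Hamiltonian and the initial value must be regularized, and in the directions that preserve the hypotheses on $w$: the Hamiltonian upward, the initial value downward.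

\subsection{The regularized problems}

Let $G=\sup|g|$, and for $n\ge1$ let
\[
E_n=E+\tfrac1nI,\quad H_n(x,p)=\tfrac12E_n(x)p\cdot p,\quad L_n(x,v)=\tfrac12E_n(x)^{-1}v\cdot v,\quad g_n(x)=\inf_z\{g(z)+n|x-z|\}.
\]
Then $\frac1nI\le E_n\le(N+1)I$, the functions $H_n(x,\cdot)$ and $L_n(x,\cdot)$ are Legendre transforms of each other, $L_n$ is continuous, and $L_n(x,v)\ge|v|^2/(2(N+1))$. From $A^{-1}-B^{-1}=A^{-1}(B-A)B^{-1}$ we see that $E_n^{-1}$ is Lipschitz with constant $n^2c$. The function $g_n$ is $n$-Lipschitz, $-G\le g_n\le g_{n+1}\le g$, and $g_n\to g$ pointwise: if $nr>2G$, points with $|x-z|>r$ give values above $G\ge g(x)$, so $g_n(x)\ge\inf_{|z-x|\le r}g(z)$, and $g$ is continuous.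

Let $W_n$ be defined by \eqref{eq:V} with $g_n,L_n$ in place of $g,L$, and $W_n(\cdot,0)=g_n$. Constant paths give $-G\le W_n\le g_n\le G$, and \eqref{eq:DP1}, \eqref{eq:DP2} hold for $W_n,L_n$ by the same concatenation and restriction. If $X$ is $\epsilon$-optimal for $W_n(x,t)$ with $\epsilon\le1$, then $\int_0^tL_n\le2G+1$, so
\begin{equation}\label{eq:H1}
\int_0^t|X'|^2\,ds\le K:=2(N+1)(2G+1).
\end{equation}

\begin{lemma}\label{lem:Wn}
$W_n$ is Lipschitz on $\mathbb R^N\times[0,T]$ and is a viscosity subsolution of $W_t+H_n(x,\nabla W)=0$.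
\end{lemma}

\begin{proof}
Let $X$ be $\epsilon$-optimal for $(x,t)$, $t>0$, $\epsilon\le1$. The translated path $X+h$ ends at $x+h$, and by \eqref{eq:H1}
\[
W_n(x+h,t)\le g_n(X(0))+n|h|+\int_0^tL_n(X,X')+\tfrac12n^2c|h|K\le W_n(x,t)+\epsilon+\Lambda|h|,
\]
with $\Lambda=n+\frac12n^2cK$. So $W_n(\cdot,t)$ is $\Lambda$-Lipschitz for every $t\ge0$. Let $0\le s<t\le T$. Standing still on $[s,t]$ gives $W_n(x,t)\le W_n(x,s)$. Restricting nearly optimal paths to $[0,s]$ and $[s,t]$, and using the lower bound on $L_n$ with Cauchy--Schwarz on $[s,t]$,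
\[
W_n(x,t)\ge\inf_y\Big\{W_n(y,s)+\frac{|x-y|^2}{2(N+1)(t-s)}\Big\}\ge W_n(x,s)+\inf_{r\ge0}\Big\{\frac{r^2}{2(N+1)(t-s)}-\Lambda r\Big\},
\]
and the last infimum equals $-\frac12(N+1)\Lambda^2(t-s)$. This proves the Lipschitz property.

Let $\varphi$ touch $W_n$ from above at $(x_0,t_0)$. For arbitrary $v$ and $X(s)=x_0+(s-t_0)v$, \eqref{eq:DP1} gives $\varphi(x_0,t_0)-\varphi(X(t_0-h),t_0-h)\le\int_{t_0-h}^{t_0}L_n(X,v)\,ds$ for small $h>0$. Dividing by $h\to0$ gives $\varphi_t+v\cdot\nabla\varphi-L_n(x_0,v)\le0$ at $(x_0,t_0)$, and the supremum over $v$ gives $\varphi_t+H_n(x_0,\nabla\varphi)\le0$.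
\end{proof}

\subsection{Doubling variables with one Lipschitz function}

\begin{lemma}\label{lem:double}
$W_n\le w$ on $\mathbb R^N\times[0,T)$ for every $n$.
\end{lemma}

\begin{proof}
Fix $n$, write $W=W_n$, and let $\Lambda'$ be a Lipschitz constant of $W$ in $(x,t)$. Since $H_n\ge H$, $w$ is a supersolution of $w_t+H_n(x,\nabla w)=0$. At $t=0$ we have $W=g_n\le g\le w$. Suppose $(W-w)(\bar x,\bar t)=2\kappa>0$ with $0<\bar t<T$. Let $\langle y\rangle=\sqrt{1+|y|^2}$. Fix $T_1\in(\bar t,T)$, then $\gamma>0$ with $\gamma/(T_1-\bar t)\le\kappa/2$, then $\beta\in(0,1)$ with $\beta\langle\bar x\rangle\le\kappa/2$ and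
\begin{equation}\label{eq:beta}
\tfrac{N+1}2\,(4\Lambda'\beta+\beta^2)<\frac\gamma{2T_1^2}.
\end{equation}
For $\varepsilon>0$, $x,y\in\mathbb R^N$, $t\in[0,T]$, $s\in[0,T_1)$, let
\[
\Phi(x,t,y,s)=W(x,t)-w(y,s)-\frac{|x-y|^2+|t-s|^2}{2\varepsilon}-\beta\langle y\rangle-\frac\gamma{T_1-s}.
\]
The term $\beta\langle y\rangle$ localizes in space. The term $\gamma/(T_1-s)$ keeps $s$ away from $T_1$ and supplies the strict margin that will be contradicted.

\emph{The maximum point.} We have $\Phi(\bar x,\bar t,\bar x,\bar t)\ge\kappa$. Where $\Phi\ge\kappa$,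
\begin{equation}\label{eq:loc}
\frac{|x-y|^2+|t-s|^2}{2\varepsilon}+\beta\langle y\rangle+\frac\gamma{T_1-s}\le G-\inf w-\kappa ;
\end{equation}
this is where the lower bound on $w$ is used. So $\{\Phi\ge\kappa\}$ is contained in a compact subset of the domain, and the upper semicontinuous function $\Phi$ attains its maximum at a point $(x_\varepsilon,t_\varepsilon,y_\varepsilon,s_\varepsilon)$ with value at least $\kappa$. Let $d_\varepsilon=|(x_\varepsilon,t_\varepsilon)-(y_\varepsilon,s_\varepsilon)|$. Comparing with $\Phi(y_\varepsilon,s_\varepsilon,y_\varepsilon,s_\varepsilon)$, all terms in $(y,s)$ alone cancel, $w$ among them, and $d_\varepsilon^2/(2\varepsilon)\le W(x_\varepsilon,t_\varepsilon)-W(y_\varepsilon,s_\varepsilon)\le\Lambda'd_\varepsilon$. Thus $d_\varepsilon\le2\Lambda'\varepsilon$.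

By \eqref{eq:loc}, $y_\varepsilon$ stays bounded and $s_\varepsilon$ stays away from $T_1$, uniformly in $\varepsilon$. Along a sequence $\varepsilon\to0$, both $(x_\varepsilon,t_\varepsilon)$ and $(y_\varepsilon,s_\varepsilon)$ converge to a point $(\hat y,\hat s)$ with $\hat s<T_1$. From $\kappa\le W(x_\varepsilon,t_\varepsilon)-w(y_\varepsilon,s_\varepsilon)$ and the lower semicontinuity of $w$ we get $\kappa\le(W-w)(\hat y,\hat s)$, which excludes $\hat s=0$. So for small $\varepsilon$ in the sequence, $t_\varepsilon,s_\varepsilon\in(0,T_1)$.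

\emph{The viscosity inequalities.} Let $p=(x_\varepsilon-y_\varepsilon)/\varepsilon$ and $b=y_\varepsilon/\langle y_\varepsilon\rangle$, the gradient of $\langle y\rangle$ at $y_\varepsilon$; then $|p|\le2\Lambda'$ and $|b|\le1$. Freezing $(y,s)$, the function $(|x-y_\varepsilon|^2+|t-s_\varepsilon|^2)/(2\varepsilon)$ touches $W$ from above at $(x_\varepsilon,t_\varepsilon)$. Freezing $(x,t)$, the function $-(|x_\varepsilon-y|^2+|t_\varepsilon-s|^2)/(2\varepsilon)-\beta\langle y\rangle-\gamma/(T_1-s)$ touches $w$ from below at $(y_\varepsilon,s_\varepsilon)$. Hence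
\[
\frac{t_\varepsilon-s_\varepsilon}\varepsilon+H_n(x_\varepsilon,p)\le0,\qquad\frac{t_\varepsilon-s_\varepsilon}\varepsilon-\frac\gamma{(T_1-s_\varepsilon)^2}+H_n(y_\varepsilon,p-\beta b)\ge0 .
\]
Subtract. Estimate \eqref{eq:HLip} holds for $H_n$ as well, and $E_n\le(N+1)I$ gives $H_n(y,p-\beta b)-H_n(y,p)\le\frac{N+1}2(2\beta|p|+\beta^2)$. Therefore
\[
\frac\gamma{T_1^2}\le\frac c2|x_\varepsilon-y_\varepsilon|\,|p|^2+\frac{N+1}2(2\beta|p|+\beta^2)\le4c\Lambda'^3\varepsilon+\frac{N+1}2(4\Lambda'\beta+\beta^2).
\]
Letting $\varepsilon\to0$ and using \eqref{eq:beta} gives $\gamma/T_1^2\le\gamma/(2T_1^2)$, a contradiction.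
\end{proof}

\subsection{Removing the regularization}

Since $g_n\le g$ and $L_n\le L$ (the latter because $H_n\ge H$), we have $W_n\le V$. What is needed is that no gap remains in the limit; this is a lower semicontinuity property of the action.

\begin{lemma}\label{lem:liminf}
$\liminf_{n\to\infty}W_n(x,t)\ge V(x,t)$ for all $x\in\mathbb R^N$ and $t>0$.
\end{lemma}

\begin{proof}
Let $X_n$ be $\frac1n$-optimal for $W_n(x,t)$. By \eqref{eq:H1}, the derivatives $X_n'$ are bounded in $L^2(0,t)$, so $|X_n(s)-X_n(s')|\le\sqrt{K|s-s'|}$, and $X_n(t)=x$. By the Arzel\`a--Ascoli theorem and weak compactness of bounded sets in $L^2$, along a subsequence that realizes the $\liminf$ we have $X_n\to X$ uniformly and $X_n'\rightharpoonup X'$ weakly in $L^2$, with $X$ AC and $X(t)=x$.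

For $n\ge j$ we have $g_n\ge g_j$ and $g_j$ is continuous, so $\liminf_ng_n(X_n(0))\ge g_j(X(0))$. Letting $j\to\infty$ gives $\liminf_ng_n(X_n(0))\ge g(X(0))$.

For the action we use duality, which turns it into expressions affine in $X_n'$. For bounded measurable $p:[0,t]\to\mathbb R^N$,
\[
\int_0^tL_n(X_n,X_n')\ge\int_0^t\big(p\cdot X_n'-H_n(X_n,p)\big)\longrightarrow\int_0^t\big(p\cdot X'-H(X,p)\big),
\]
by weak convergence of $X_n'$ and uniform convergence of $E_n(X_n)$ to $E(X)$. Let $\{q_i\}_{i\ge1}$ be dense in $\mathbb R^N$ with $q_1=0$, and let $L^{(j)}(y,v)=\max_{i\le j}(q_i\cdot v-H(y,q_i))\ge0$. By continuity in $q$, $L^{(j)}\uparrow L$ pointwise. Let $p(s)=q_i$, where $i\le j$ is the smallest index that realizes the maximum at $(X(s),X'(s))$; this $p$ is measurable and takes finitely many values. We obtain $\liminf_n\int_0^tL_n(X_n,X_n')\ge\int_0^tL^{(j)}(X,X')$, and monotone convergence in $j$ gives the lower bound $\int_0^tL(X,X')$. Altogether, $\liminf_nW_n(x,t)\ge g(X(0))+\int_0^tL(X,X')\ge V(x,t)$.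
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:super}]
For $0<t<T$, Lemmas~\ref{lem:double} and~\ref{lem:liminf} give $w(x,t)\ge\liminf_nW_n(x,t)\ge V(x,t)$. At $t=0$, $w\ge g=V$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:more}(ii)]
Part (ii) is Propositions~\ref{prop:sub} and~\ref{prop:super}. The function $V$ is a viscosity solution by Proposition~\ref{prop:exist}. Any viscosity solution $u$ is a continuous subsolution and a bounded continuous supersolution with initial value $g$, so $u\le V\le u$.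
\end{proof}

\begin{remark}\label{rem:lower}
The lower bound on $w$ cannot be omitted. Let $g=0$, so $V=0$, and let $w(x,t)=-2x_1^3\max(0,x_1t-1)$. This function is continuous, vanishes at $t=0$, and is negative where $x_1t>1$. Where $x_1t<1$ it vanishes locally, so the supersolution inequality reads $0\ge0$. At a point with $x_1t\ge1$ it equals $f=2x_1^3(1-x_1t)$, and $w=\min(0,f)\le f$ nearby; a function touching $w$ from below there touches $f$ from below and has the derivatives of $f$. Since $E_{11}=1$, we get $f_t+H(x,\nabla f)=-2x_1^4+\frac12x_1^4(6-8x_1t)^2\ge0$. So $w$ is a supersolution and $w\not\ge V$.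
\end{remark}

\section{Regularity, sharpness and discontinuous solutions}\label{sec:reg}

\subsection{Regularity of $V$}

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
Fix $t>0$, and let $R$ be such that for every $y$ some minimizer $z$ in \eqref{eq:HL} for $(y,t)$ has $D(y,z)\le R$. Using this $z$ as a competitor for $(x,t)$, together with the triangle inequality,
\begin{equation}\label{eq:crude}
V(x,t)-V(y,t)\le\frac{D(x,z)^2-D(y,z)^2}{2t}\le\frac{D(x,y)\,(2R+D(x,y))}{2t},
\end{equation}
and by symmetry the same bound holds for $|V(x,t)-V(y,t)|$. The quadratic term is removed by applying \eqref{eq:crude} along a fine chain of points on a nearly optimal path. Given $x,y$ and $\epsilon>0$, take $X$ on $[0,1]$ from $x$ to $y$ with $(2\int_0^1L)^{1/2}\le D(x,y)+\epsilon$, and let $D_i=D(X(\frac in),X(\frac{i+1}n))$ for $0\le i<n$. By Proposition~\ref{prop:metric} with $\tau=\frac1n$, $D_i^2\le\frac2n\int_{i/n}^{(i+1)/n}L$. Hence $\sum_iD_i^2\le\frac1n(D(x,y)+\epsilon)^2$, and Cauchy--Schwarz gives $\sum_iD_i\le D(x,y)+\epsilon$. Summing \eqref{eq:crude}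 along the chain and letting $n\to\infty$, then $\epsilon\to0$,
\begin{equation}\label{eq:fine}
|V(x,t)-V(y,t)|\le\frac Rt\,D(x,y).
\end{equation}

By Proposition~\ref{prop:exist}, $R=\sqrt{2t\operatorname{osc}g}$ is admissible, which gives the first claim. For $|x-y|\le1$ we have $D(x,y)\le(1+2N^2)|x-y|^{1/2}$, and for $|x-y|\ge1$ we have $|V(x,t)-V(y,t)|\le\operatorname{osc}g\le\operatorname{osc}g\,|x-y|^{1/2}$; so $V(\cdot,t)$ is $\frac12$-H\"older.

If $g$ is $k$-Lipschitz, a minimizer $z$ for $(y,t)$ satisfies $g(z)+D(y,z)^2/(2t)\le g(y)$, so $D(y,z)^2/(2t)\le k|y-z|\le k\sqrt N\,D(y,z)$. Thus $R=2k\sqrt N\,t$ is admissible in \eqref{eq:fine}. For $t=0$, $|g(x)-g(y)|\le k|x-y|\le k\sqrt N\,D(x,y)$.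

Finally, \eqref{eq:HL} shows that $V$ is nonincreasing in $t$. If $0<s<t$ and $z$ is a minimizer for $(x,t)$, then using $z$ as a competitor for $(x,s)$,
\[
V(x,s)-V(x,t)\le\frac{D(x,z)^2}2\,\frac{t-s}{st}\le\operatorname{osc}g\,\frac{t-s}s .\qedhere
\]
\end{proof}

\subsection{Data that depend on one gap}

Both remaining statements come from explicit solutions. Let $\rho$ and $\zeta$ be as in \eqref{eq:rho}. Now that uniqueness is proved, the substitution of Section~\ref{sec:two} identifies $V$.

\begin{lemma}\label{lem:reduce}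
Let $N\ge2$, let $h$ be bounded and Lipschitz on $\mathbb R$, and let $g(x)=h(x_2-x_1)$. Put $W(\eta,0)=h(\rho(\eta))$ and, for $t>0$,
\[
W(\eta,t)=\min_{\eta'\in\mathbb R}\Big\{h(\rho(\eta'))+\frac{(\eta-\eta')^2}{2t}\Big\}.
\]
Then $V(x,t)=W(\zeta(x_2-x_1),t)$.
\end{lemma}

\begin{proof}
For $N=1$ we have $E\equiv1$, $L=\frac12v^2$, and $D(\eta,\eta')=|\eta-\eta'|$, by the lower bound in Proposition~\ref{prop:metric} and the straight path. Proposition~\ref{prop:exist} with $N=1$ and initial value $h\circ\rho$ shows that $W$ is bounded, continuous up to $t=0$, and a viscosity solution of $W_t+\frac12W_\eta^2=0$.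

Let $u(x,t)=W(\zeta(x_2-x_1),t)$; it is bounded and continuous with $u(\cdot,0)=g$. Let $\varphi$ touch $u$ from above at $(x_0,t_0)$, and let $r_0=(x_0)_2-(x_0)_1$. Since $u$ is constant in directions orthogonal to $e_2-e_1$, the derivatives of $\varphi$ in these directions vanish at $(x_0,t_0)$, so $\nabla\varphi(x_0,t_0)=\lambda(e_2-e_1)$ for some $\lambda\in\mathbb R$. The point $y(\eta)=x_0+\frac12(\rho(\eta)-r_0)(e_2-e_1)$ has $y_2-y_1=\rho(\eta)$ and $y(\zeta(r_0))=x_0$, so $u(y(\eta),t)=W(\eta,t)$. The function $\psi(\eta,t)=\varphi(y(\eta),t)$ is $C^1$ because $\rho$ is, and it touches $W$ from above at $(\zeta(r_0),t_0)$. There $\psi_t=\varphi_t(x_0,t_0)$ and $\psi_\eta=\lambda\rho'(\zeta(r_0))$, so \eqref{eq:rhoODE} gives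
\[
0\ge\psi_t+\tfrac12\psi_\eta^2=\varphi_t+\lambda^2\big(1-e^{-|r_0|}\big)=\varphi_t+H(x_0,\lambda(e_2-e_1)).
\]
If $\varphi$ touches $u$ from below, then $\psi$ touches $W$ from below and the inequality sign is reversed. Thus $u$ is a viscosity solution of \eqref{eq:HJ}, and $u=V$ by Theorem~\ref{thm:main}.
\end{proof}

\subsection{The exponent $\frac12$}

The function $\zeta$ has a square-root singularity at $0$. It is inherited by $V$ as soon as $W(\cdot,t)$ has nonzero slope at $\eta=0$, which happens when the optimal path to a point of the wall starts off the wall.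

\begin{proof}[Proof of Theorem~\ref{thm:more}(iv)]
Let $h(r)=A\max(-1,\min(1,r))$ with $A>0$ so large that $t_0:=\zeta(1)^2/(2A)<T$, and let $g(x)=h(x_2-x_1)$, a bounded Lipschitz function. Fix $t\in(t_0,T)$. The competitor $\eta'=-\zeta(1)$ gives $W(0,t)\le-A+\zeta(1)^2/(2t)<0$. Since $h\circ\rho\ge0$ on $[0,\infty)$, a minimizer for $(0,t)$ has the form $\eta'=-\mu$ with $\mu>0$. For $0<\eta<\mu$,
\[
W(-\eta,t)\le h(\rho(-\mu))+\frac{(\mu-\eta)^2}{2t}=W(0,t)-\frac{\eta(2\mu-\eta)}{2t}\le W(0,t)-\frac{\mu\eta}{2t}.
\]
Let $x_1=x_2$, let $r<0$ be small, and let $\eta=-\zeta(r)$, so that $\eta\ge\sqrt{2|r|}$ by \eqref{eq:zeta}. Lemma~\ref{lem:reduce} gives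
\[
V(x,t)-V(x+re_2,t)=W(0,t)-W(-\eta,t)\ge\frac\mu{2t}\sqrt{2|r|},
\]
which is not $O(|r|^\alpha)$ as $r\to0$ for any $\alpha>\frac12$.
\end{proof}

\subsection{A second solution that is discontinuous}

The example exploits the blindness of the equation at the wall: the values on the wall are frozen at their initial level, while $V$ decreases there because of paths that arrive from the chambers.

\begin{proof}[Proof of Theorem~\ref{thm:more}(v)]
Let $N=2$, $T>2$, $g(x)=-\min(1,|x_2-x_1|)$, and let $\Delta=\{x_1=x_2\}$. By Lemma~\ref{lem:reduce} with the competitor $\eta'=\zeta(1)$, and by \eqref{eq:zeta},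
\[
V(x,t)\le-1+\frac{\zeta(1)^2}{2t}<0\qquad\text{for }x\in\Delta,\ t\ge2 .
\]
Define $u=0$ on $\Delta\times[0,T)$ and $u=V$ elsewhere. Then $u>V$ on $\Delta\times[2,T)$. Since $V$ is continuous and $-1\le V\le g\le0$, the function $u$ is bounded and upper semicontinuous, and $u(\cdot,0)=g$ because $g=0$ on $\Delta$.

Off $\Delta$, $u$ coincides locally with $V$, which is a subsolution. Let $\varphi$ touch $u$ from above at $(x_0,t_0)$ with $x_0\in\Delta$. On $\Delta\times(0,T)$ we have $u=0$, so the restriction of $\varphi$ to this set has a local minimum at $(x_0,t_0)$, and $\varphi_t=0$, $\varphi_{x_1}+\varphi_{x_2}=0$ there. All entries of $E(x_0)$ equal $1$, so $\varphi_t+H(x_0,\nabla\varphi)=\frac12(\varphi_{x_1}+\varphi_{x_2})^2=0$. Thus $u=u^*$ is a subsolution.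

The lower semicontinuous envelope of $u$ is $V$: we have $u\ge V$ with $V$ continuous, and every point is a limit of points off $\Delta$, where $u=V$. Since $V$ is a supersolution, $u$ is a discontinuous viscosity solution; both envelopes have initial value $g$, and $u\ne V$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{CSS}
Tomasz Cie\'slak, Jakub Siemianowski, Andrzej \'Swi\k{e}ch,
\emph{Viscosity solutions to an initial value problem for a Hamilton--Jacobi equation with a degenerate Hamiltonian occurring in the dynamics of peakons},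
arXiv:2003.07841 (2020).

\end{thebibliography}
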